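\title{Small perturbations of prime elements in complete local rings}

\begin{abstract}
Let $(R,\mathfrak m)$ be a complete noetherian local ring and let $a\in\mathfrak m$ be a nonzerodivisor such that $R/(a)$ is a domain. We prove that there is an integer $N$ such that $R/(a+\delta)$ is a domain for every $\delta\in\mathfrak m^N$. For complete intersections this answers a question of Nguyen, Nguyen and Quy. We also treat regular sequences in complete Cohen--Macaulay rings and excellent Henselian rings, and we characterize the elements of an arbitrary regular local ring for which such an $N$ exists. The proof bounds from below the multiplicity of every top-dimensional component of the perturbed ring, by means of a resultant and strong approximation. In mixed characteristic a normalized Rees algebra supplies the equation that enters the resultant.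
\end{abstract}

\section{Introduction}\label{sec:intro}

Local rings are commutative and noetherian, and a \emph{regular element} is a nonzerodivisor. Let $(R,\mathfrak m)$ be a local ring and $a\in\mathfrak m$. If $\delta\in\mathfrak m^N$, then $R/(a)$ and $R/(a+\delta)$ have the same quotient modulo $\mathfrak m^N$, so for large $N$ the second ring is a close approximation of the first. We ask whether the property of being an integral domain passes from $R/(a)$ to all sufficiently close approximations. The common quotient is artinian, hence is not a domain unless it is a field, so the property cannot be read off from it directly.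

It is known that the answer is yes when $R$ is a complete regular local ring, and more generally when $R$ is an excellent factorial Henselian local ring. For complete factorial $R$ the reason is short. Let $\mathfrak m=(\mu_1,\dots,\mu_n)$ and suppose that for every $N$ some $a+\delta_N$ with $\delta_N\in\mathfrak m^N$ is not prime. For large $N$ this element is nonzero, so it is a product of two elements of $\mathfrak m$. Thus the equation $a=(\sum_i\mu_iY_i)(\sum_i\mu_iZ_i)$ has a solution modulo $\mathfrak m^N$ for every $N$. By strong approximation, recalled as (SAP) in Section~\ref{sec:tools}, it has a solution in $R$, which is impossible for a nonzero prime element $a$.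

This argument rests on factoriality. In general, the failure of $(a+\delta)$ to be prime is witnessed by elements $b_1,b_2\notin(a+\delta)$ with $b_1b_2\in(a+\delta)$. The conditions $b_i\notin(a+\delta)$ are not equations, and nothing prevents the witnesses from tending to zero as $N$ grows. A natural class on which to test the statement without factoriality is that of complete intersections. Recall that a local ring $R$ is a \emph{complete intersection} if its $\mathfrak m$-adic completion $\widehat R$ is isomorphic to $S/(y_1,\dots,y_n)$ for a regular local ring $(S,\mathfrak m_S)$ and an $S$-regular sequence $y_1,\dots,y_n$ in $\mathfrak m_S$. The following question was posed in \cite{NNQ}.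

\medskip
\noindent\textbf{Question.} \emph{Let $(R,\mathfrak m)$ be a complete local complete intersection and $a\in\mathfrak m$ a regular element such that $R/(a)$ is a domain. Is there an $N\ge1$ such that $R/(a+\delta)$ is a domain for all $\delta\in\mathfrak m^N$?}
\medskip

The answer is yes. The complete intersection hypothesis enters only through the Cohen--Macaulay property, and for one element even that can be removed. For $a_1,\dots,a_c\in\mathfrak m$ and $\delta=(\delta_1,\dots,\delta_c)$ we write
\[
I=(a_1,\dots,a_c),\qquad I_\delta=(a_1+\delta_1,\dots,a_c+\delta_c).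
\]

\begin{theorem}\label{thm:CM}
Let $(R,\mathfrak m)$ be a complete local Cohen--Macaulay ring, for instance a complete local complete intersection, and let $a_1,\dots,a_c\in\mathfrak m$ be a regular sequence such that $R/I$ is a domain. Then there is $N\ge1$ such that $R/I_\delta$ is a domain for all $\delta_1,\dots,\delta_c\in\mathfrak m^N$.
\end{theorem}

The case $c=1$ answers the Question.

\begin{theorem}\label{thm:complete}
Let $(R,\mathfrak m)$ be a complete local ring and $a\in\mathfrak m$ a regular element such that $R/(a)$ is a domain. Then there is $N\ge1$ such that $R/(a+\delta)$ is a domain for all $\delta\in\mathfrak m^N$.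
\end{theorem}

\begin{theorem}\label{thm:general}
Let $(R,\mathfrak m)$ be a local ring.
\begin{enumerate}
\item[(i)] If $a\in\mathfrak m$ is a regular element and $a\widehat R$ is prime, then there is $N$ such that $(a+\delta)\widehat R$ is prime, and hence $R/(a+\delta)$ is a domain, for all $\delta\in\mathfrak m^N$.
\item[(ii)] If $R$ is excellent and Henselian, $a\in\mathfrak m$ is regular and $R/(a)$ is a domain, then $a\widehat R$ is prime, so \textup{(i)} applies.
\item[(iii)] If $R$ is regular, not necessarily complete, and $0\ne a\in\mathfrak m$, then an $N$ with $R/(a+\delta)$ a domain for all $\delta\in\mathfrak m^N$ exists if and only if $a\widehat R$ is prime.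
\end{enumerate}
\end{theorem}

Part (ii) needs no factoriality. Two examples show that the regularity of $a$ and the completeness of $R$ cannot simply be dropped from Theorem~\ref{thm:complete}.

\begin{example}\label{ex:xy}
Let $R=k[\![x,y]\!]/(xy)$ and $a=x$, a zerodivisor. Then $R/(a)\cong k[\![y]\!]$ is a domain, while $R/(x+y^n)\cong k[\![y]\!]/(y^{n+1})$ is not a domain for any $n\ge1$.
\end{example}

\begin{example}\label{ex:node}
Let $\operatorname{char}k\ne2$, $R=k[x,y]_{(x,y)}$ and $a=y^2-x^2(1+x)$. Since $x^2(1+x)$ is not a square in $k(x)$, the polynomial $a$ is irreducible and $R/(a)$ is a domain. In $\widehat R=k[\![x,y]\!]$ the unit $1+x$ is a square, say of $\sigma$, and $a=(y-x\sigma)(y+x\sigma)$. By Theorem~\ref{thm:general}(iii) no $N$ works.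
\end{example}

Section~\ref{sec:cusp} carries out the method for a cuspidal curve. After the tools of Section~\ref{sec:tools}, Section~\ref{sec:reduction} reduces Theorems~\ref{thm:CM} and~\ref{thm:complete} to a lower bound for multiplicities, Proposition~\ref{prop:key}, which is proved in Sections~\ref{sec:bound} and~\ref{sec:rees}. Section~\ref{sec:rees} is needed only for rings that do not contain a field. Theorem~\ref{thm:general} is proved in Section~\ref{sec:general}.

\section{A model case: the cusp}\label{sec:cusp}

Let $k$ be a field, $R$ a complete local $k$-algebra and $a\in\mathfrak m$ a regular element with an isomorphism of $k$-algebras $R/(a)\cong k[\![x,y]\!]/(y^2-x^3)$. We claim that $R/(a+\delta)$ is a domain for all $\delta\in\mathfrak m^4$. One instance is $R=k[\![x,y]\!]$ with $a=y^2-x^3$; here $\delta=x^3$ shows that the exponent $4$ cannot be lowered. Another is $R=k[\![x,y,w]\!]/(y^2-x^3-w^2)$ with $a=w$. This ring is not factorial: $x$ is irreducible because $x\notin\mathfrak m^2$, but $R/(x)=k[\![y,w]\!]/(y^2-w^2)$ is not a domain.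

The ring $R/(a)$ is Cohen--Macaulay of dimension $1$, so $R$ is Cohen--Macaulay of dimension $2$. Lift $x,y$ to $R$. Then $\mathfrak m=(a,x,y)$ and $y^2-x^3=ab$ for some $b\in R$. Let $A=k[\![X]\!]\to R$, $X\mapsto x$, let $K=\operatorname{Frac}A$, fix $\delta\in\mathfrak m^4$ and put $B=R/(a+\delta)$.

\emph{A number that survives the perturbation.} We have $\mathfrak m^2\subset(a,x)$, since $y^2=x^3+ab$. Hence $\delta\in\mathfrak m\cdot(a,x)$, and Nakayama's lemma gives $(a+\delta,x)=(a,x)$. So $B/xB=k[\![y]\!]/(y^2)$ has dimension $2$ over $k$, and $B$ is a finite $A$-module by completeness (fact (F3) below). The system of parameters $a+\delta,x$ is a regular sequence, so $x$ is regular on $B$. Therefore $B$ is torsion-free over the discrete valuation ring $A$, hence free of rank $2$.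

\emph{A small component.} Suppose that $B$ is not a domain. Then the $2$-dimensional $K$-algebra $B\otimes_AK\supset B$ is not a field, so it has $K$ as a residue field. The image of $B$ in $K$ contains $A$ and is finite over the normal ring $A$, so it equals $A$. We obtain a surjection of local $A$-algebras $R\to A$ that kills $a+\delta$.

\emph{Two incompatible equations.} Let $\gamma\in A$ be the image of $y$. The image of $a$ is the image of $-\delta$, which lies in $\mathfrak m_A^4$. Hence $\gamma^2-X^3$, the image of $ab$, lies in $\mathfrak m_A^4$. But the order of $\gamma^2$ is even or infinite and the order of $X^3$ is $3$, so $\gamma^2-X^3$ has order at most $3$. This contradiction proves the claim.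

The general proof has the same three steps. The rank of $B$ over $A$ is replaced by a multiplicity $r$, which is additive over the components of the perturbed ring. On a component of multiplicity $r'<r$, a generator $z$ of the function field of $R/I$ (above, $z=y$) satisfies a monic equation of degree $r'$ (above, $Z-\gamma$), and it satisfies its original irreducible equation of degree $r$ (above, $Z^2-X^3$) up to high order. So the resultant of the two polynomials (above, $\gamma^2-X^3$ up to sign) has high order. Strong approximation replaces the parity argument: it bounds the order of all such resultants at once. One difficulty is invisible here. In mixed characteristic the ring $A$ may map to $R/I$ but not to the components of $R/I_\delta$, and then the equation of degree $r'$ has to be found by other means.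

\section{Tools}\label{sec:tools}

Let $B$ be a local ring of dimension $d$, $\mathfrak q$ an ideal primary to the maximal ideal and $L$ a finite $B$-module. For large $n$ the length $\ell(L/\mathfrak q^nL)$ is a polynomial in $n$ of degree $\dim L\le d$. The \emph{multiplicity} $e(\mathfrak q;L)$ is defined by
\[
\ell(L/\mathfrak q^nL)=e(\mathfrak q;L)\,\frac{n^d}{d!}+O(n^{d-1});
\]
for $d=0$ it is $\ell(L)$. It is a positive integer when $\dim L=d$. If $B$ is a quotient of $R$ and $\mathfrak a\subset R$ is an ideal with $\mathfrak aB$ primary to the maximal ideal, we write $e(\mathfrak a;B)$ for $e(\mathfrak aB;B)$. A \emph{system of parameters} of $B$ is a sequence of $d$ elements generating an ideal primary to the maximal ideal. We use the following standard facts.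

\begin{enumerate}
\item[(F1)] \emph{Additivity.} If $\dim L=\dim B=d$, then $e(\mathfrak q;L)=\sum_P\ell(L_P)\,e(\mathfrak q;B/P)$, summed over the primes $P$ with $\dim B/P=d$. If $B$ is a domain, this reads $e(\mathfrak q;L)=\operatorname{rank}(L)\,e(\mathfrak q;B)$.
\item[(F2)] \emph{Cohen--Macaulay rings.} Let $B$ be Cohen--Macaulay, that is, $\operatorname{depth}B=\dim B$. Every system of parameters is a regular sequence, the quotient of $B$ by a regular sequence is Cohen--Macaulay, and every associated prime $P$ of $B$ has $\dim B/P=\dim B$. If $\mathfrak q$ is generated by a system of parameters, then $e(\mathfrak q;B)=\ell(B/\mathfrak q)$. Regular local rings $A$ are Cohen--Macaulay, and $e(\mathfrak m_A;A)=1$.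
\item[(F3)] \emph{Finiteness.} If $C\to T$ is a local homomorphism of complete local rings and $T/\mathfrak m_CT$ is finite over $C$, then $T$ is finite over $C$.
\item[(F4)] \emph{Resultants.} For monic $g,f\in C[Z]$ of positive degree over a commutative ring $C$, the resultant $\operatorname{Res}(g,f)\in C$ is the determinant of the Sylvester matrix. It is a polynomial with integer coefficients in the coefficients of $g$ and $f$, so it commutes with base change. There are $U,V\in C[Z]$ with $\operatorname{Res}(g,f)=Ug+Vf$. Over a field, $\operatorname{Res}(g,f)=0$ if and only if $g$ and $f$ have a common factor of positive degree.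
\item[(F5)] \emph{Normal domains.} Let $B$ be a normal noetherian domain. For a nonzero nonunit $b$, all associated primes of $B/bB$ have height one. The rings $B_{\mathfrak p}$ with $\operatorname{ht}\mathfrak p=1$ are discrete valuation rings with intersection $B$. If $B$ is local of dimension $\ge2$, then $\operatorname{depth}B\ge2$. If $z$ lies in a finite extension $E$ of $\operatorname{Frac}B$ and is integral over $B$, then its minimal polynomial has coefficients in $B$, and so does the characteristic polynomial of multiplication by $z$ on $E$, which is a power of the minimal polynomial.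
\item[(F6)] \emph{Complete local domains.} Let $T$ be a complete local domain and $B\supset T$ a domain that is a finitely generated $T$-algebra. Since $T$ is a Nagata ring, the normalization of $B$ is finite over $B$. Since $T$ is universally catenary, $\operatorname{ht}\mathfrak q+\dim T/\mathfrak q=\dim T$ for every prime $\mathfrak q$ of $T$, and the \emph{dimension formula} holds: for a prime $\mathfrak Q$ of $B$ with $\mathfrak q=\mathfrak Q\cap T$,
\[
\operatorname{ht}\mathfrak Q+\operatorname{trdeg}_{\kappa(\mathfrak q)}\kappa(\mathfrak Q)=\operatorname{ht}\mathfrak q+\operatorname{trdeg}_{\operatorname{Frac}T}\operatorname{Frac}B .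
\]
\end{enumerate}

The next lemma identifies multiplicities with degrees of field extensions.

\begin{lemma}\label{lem:rank}
Let $A$ be a regular local ring of dimension $d$ with fraction field $K$, let $T$ be a local domain of dimension $d$, and let $A\to T$ be a finite local homomorphism inducing an isomorphism of residue fields. Then $A\to T$ is injective, $\operatorname{Frac}T=T\otimes_AK$, and $e(\mathfrak m_AT;T)=[\operatorname{Frac}T:K]$.
\end{lemma}

\begin{proof}
The kernel is a prime $\mathfrak p$ with $\dim A/\mathfrak p=\dim T=\dim A$, so $\mathfrak p=0$ because $A$ is a domain. The ring $T\otimes_AK$ is a localization of $T$ and a domain of finite dimension over $K$, so it is the field $\operatorname{Frac}T$. As the residue fields agree, $T/\mathfrak m_A^nT$ has the same length over $T$ and over $A$. Hence $e(\mathfrak m_AT;T)=e(\mathfrak m_A;T)=\operatorname{rank}_A(T)\,e(\mathfrak m_A;A)=[\operatorname{Frac}T:K]$ by (F1) and (F2).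
\end{proof}

A \emph{coefficient field} of a local ring is a subfield that maps isomorphically onto the residue field; a complete local ring with residue field of characteristic $0$ has one. A \emph{Cohen ring} of a field $k$ of characteristic $p>0$ is a complete discrete valuation ring $W$ with maximal ideal $pW$ and residue field $k$; it exists for every such $k$. We need three published theorems.

\begin{enumerate}
\item[(SAP)] \emph{Strong approximation} \cite{PP}. If $A$ is a complete local ring and a finite system of polynomial equations over $A$ has a solution modulo $\mathfrak m_A^n$ for every $n$, then it has a solution in $A$.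
\item[(CG)] \emph{Cohen--Gabber theorem} \cite{Gabber,KS}. A complete local domain $D$ of characteristic $p>0$, residue field $k$ and dimension $d$ has a coefficient field $k\subset D$ and a system of parameters $\bar x_1,\dots,\bar x_d$ such that $\operatorname{Frac}D$ is finite separable over $\operatorname{Frac}k[\![\bar x_1,\dots,\bar x_d]\!]$.
\item[(Coh)] \emph{Lifting from Cohen rings} \cite{EGA}. If $W$ is a Cohen ring of a field of characteristic $p>0$, $R$ is a complete local ring and $J\subsetneq R$ is an ideal, then every local homomorphism $W\to R/J$ lifts to a local homomorphism $W\to R$.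
\end{enumerate}

\section{Reduction to a lower bound for multiplicities}\label{sec:reduction}

The following proposition contains the second and third steps of the model case. It makes no assumption on the sequence $a_1,\dots,a_c$ beyond the primality of $I$.

\begin{proposition}\label{prop:key}
Let $(R,\mathfrak m,k)$ be a complete local ring and $I=(a_1,\dots,a_c)\subset\mathfrak m$ an ideal such that $D=R/I$ is a domain. Put $d=\dim D$. There are $x_1,\dots,x_d\in\mathfrak m$ whose images form a system of parameters of $D$, and an integer $N$, such that with $\mathfrak x=(x_1,\dots,x_d)R$ and $r=e(\mathfrak x;D)$ the following holds for all $\delta_1,\dots,\delta_c\in\mathfrak m^N$: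
\begin{enumerate}
\item[(a)] $I_\delta+\mathfrak x=I+\mathfrak x$;
\item[(b)] every prime $P\supseteq I_\delta$ with $\dim R/P=d$ satisfies $e(\mathfrak x;R/P)\ge r$.
\end{enumerate}
\end{proposition}

If the perturbed ring has total multiplicity $r$, then (b) leaves room for only one component of dimension $d$.

\begin{lemma}\label{lem:count}
Let $\mathfrak x$, $N$, $r$ be as in Proposition~\ref{prop:key} and let $\delta_1,\dots,\delta_c\in\mathfrak m^N$. Assume that
\begin{enumerate}
\item[(i)] $\dim R/I_\delta=d$ and $e(\mathfrak x;R/I_\delta)=r$;
\item[(ii)] every associated prime $P$ of $R/I_\delta$ satisfies $\dim R/P=d$.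
\end{enumerate}
Then $R/I_\delta$ is a domain.
\end{lemma}

\begin{proof}
By (i) and (F1), $r=\sum_P\ell(R_P/I_\delta R_P)\,e(\mathfrak x;R/P)$, where $P$ runs over the primes containing $I_\delta$ with $\dim R/P=d$. There is at least one such $P$, and each has $e(\mathfrak x;R/P)\ge r$. So there is exactly one, and $R_P/I_\delta R_P$ has length $1$, that is, it is a field. By (ii), $P$ is the only associated prime of $R/I_\delta$, so the elements outside $P$ are regular on $R/I_\delta$, and $R/I_\delta$ embeds into the field $R_P/I_\delta R_P$.
\end{proof}

The hypotheses on $R$ and on the sequence $a_1,\dots,a_c$ in Theorems~\ref{thm:CM} and~\ref{thm:complete} serve only to verify (i) and (ii). In Example~\ref{ex:xy}, where $d=1$, it is (i) that fails: $R/(x+y^n)$ has dimension $0$.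

\begin{proof}[Proof of Theorem~\ref{thm:CM}]
A complete local complete intersection is the quotient of a regular local ring by a regular sequence, so it is Cohen--Macaulay by (F2). Take $\mathfrak x,N,r$ from Proposition~\ref{prop:key} and let $\delta_i\in\mathfrak m^N$. Since $a_1,\dots,a_c$ is a regular sequence, $\dim R=c+d$. The ideal $I_\delta+\mathfrak x=I+\mathfrak x$ is $\mathfrak m$-primary, so the $c+d$ elements $a_1+\delta_1,\dots,a_c+\delta_c,x_1,\dots,x_d$ form a system of parameters of $R$, hence a regular sequence. Thus $R/I_\delta$ is Cohen--Macaulay of dimension $d$, as is $R/I$, and $x_1,\dots,x_d$ is a system of parameters of both. By (F2), condition (ii) of Lemma~\ref{lem:count} holds, and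
\[
e(\mathfrak x;R/I_\delta)=\ell\bigl(R/(I_\delta+\mathfrak x)\bigr)=\ell\bigl(R/(I+\mathfrak x)\bigr)=e(\mathfrak x;R/I)=r .
\]
Lemma~\ref{lem:count} applies.
\end{proof}

Without the Cohen--Macaulay property, multiplicity is no longer a length and $R/(a+\delta)$ might have embedded primes. For one element both problems can be solved. An associated prime of $R/(a+\delta)$ of height $\ge2$ is a prime at which $R$ has depth $1$; we show that $R$ has finitely many such primes and that none contains $a$. For the multiplicity we use Serre's theorem: if $\mathbf y=y_1,\dots,y_n$ is a system of parameters of a local ring $B$, then $e((\mathbf y);B)$ equals the Euler characteristic $\chi(\mathbf y;B)=\sum_i(-1)^i\ell(H_i(\mathbf y;B))$ of the Koszul complex $K_\bullet(\mathbf y;B)$.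

\begin{proof}[Proof of Theorem~\ref{thm:complete}]
Put $d=\dim R/(a)$. As $a$ is regular, $\dim R=d+1$.

\emph{The ring $R$ is a domain.} Let $b_1,b_2\ne0$ with $b_1b_2=0$. Krull's intersection theorem gives $\bigcap_n(a^n)=0$, so $b_1=a^ib_1'$ and $b_2=a^jb_2'$ with $b_1',b_2'\notin(a)$. Since $a$ is regular, $b_1'b_2'=0\in(a)$, contradicting the primality of $(a)$.

\emph{The exceptional primes.} Let $\Sigma$ be the set of primes $\mathfrak q$ with $\operatorname{ht}\mathfrak q\ge2$ and $\operatorname{depth}R_{\mathfrak q}=1$. By (F6) the normalization $\widetilde R$ is finite over $R$, so there is $0\ne b\in R$ with $b\widetilde R\subset R$. Let $\mathfrak q\in\Sigma$. If $b\notin\mathfrak q$, then $R_{\mathfrak q}=\widetilde R_{\mathfrak q}$ is normal of dimension $\ge2$ and has depth $\ge2$ by (F5), which is excluded. So $b\in\mathfrak q$ and $\operatorname{depth}R_{\mathfrak q}/bR_{\mathfrak q}=0$, that is, $\mathfrak q\in\operatorname{Ass}(R/bR)$. Hence $\Sigma$ is finite. Moreover $a\notin\mathfrak q$: otherwise $R_{\mathfrak q}/aR_{\mathfrak q}$ would be a domain of dimension $\ge1$, thus of depth $\ge1$, and $\operatorname{depth}R_{\mathfrak q}\ge2$.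

\emph{Condition \textup{(ii)}.} By Krull's intersection theorem in $R$ and in the finitely many rings $R/\mathfrak q$, $\mathfrak q\in\Sigma$, there is $N_1$ with $a\notin\mathfrak m^{N_1}$ and $a\notin\mathfrak q+\mathfrak m^{N_1}$ for all $\mathfrak q\in\Sigma$. Let $\delta\in\mathfrak m^{N_1}$. Then $a+\delta\ne0$, so $a+\delta$ is regular, and $a+\delta$ lies in no prime of $\Sigma$. If $\mathfrak q\in\operatorname{Ass}(R/(a+\delta))$, then $a+\delta\in\mathfrak q$ and $\operatorname{depth}R_{\mathfrak q}=1$. So $\mathfrak q\notin\Sigma$ forces $\operatorname{ht}\mathfrak q=1$, and $\dim R/\mathfrak q=d$ by (F6).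

\emph{Condition \textup{(i)}.} Take $\mathfrak x$ and $r$ from Proposition~\ref{prop:key} for $I=(a)$, let $N\ge N_1$ be at least the integer given there, and let $\delta\in\mathfrak m^N$. Let $y$ be $a$ or $a+\delta$. Then $y$ is regular and $\dim R/yR=d$. By part (a) of the proposition the ideal $\mathfrak q=\mathfrak x+yR$ is the same for both choices and is $\mathfrak m$-primary, so $x_1,\dots,x_d,y$ is a system of parameters of $R$ and $x_1,\dots,x_d$ is one of $R/yR$. Since $y$ is regular, $K_\bullet(y;R)\to R/yR$ is a quasi-isomorphism. Tensoring with the bounded complex of free modules $K_\bullet(x_1,\dots,x_d;R)$ shows that $K_\bullet(x_1,\dots,x_d,y;R)$ and $K_\bullet(x_1,\dots,x_d;R/yR)$ have the same homology. By Serre's theorem for $R$ and for $R/yR$,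
\[
e(\mathfrak q;R)=\chi(x_1,\dots,x_d,y;R)=\chi(x_1,\dots,x_d;R/yR)=e(\mathfrak x;R/yR).
\]
Hence $e(\mathfrak x;R/(a+\delta))=e(\mathfrak q;R)=e(\mathfrak x;R/(a))=r$, and Lemma~\ref{lem:count} applies.
\end{proof}

\section{The lower bound: resultants}\label{sec:bound}

We prove Proposition~\ref{prop:key}. If $d=0$, then $D$ is a field, $I=\mathfrak m$, $\mathfrak x=0$ and $r=1$. For $N=2$ we have $I_\delta+\mathfrak m^2=\mathfrak m$, so $I_\delta=\mathfrak m$ by Nakayama's lemma, and (a), (b) hold. From now on $d\ge1$.

\subsection{A regular ring under \texorpdfstring{$D$}{D}}\label{sub:setup}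

We want a regular ring $A$ over which $D$ is finite and $\operatorname{Frac}D$ has a primitive element, and we want to evaluate polynomials over $A$ at elements of $R$. The second wish cannot always be met, because $D$ may have characteristic $p$ while $R$ does not. So we construct a complete regular local ring $C$, a local homomorphism $C\to R$ inducing an isomorphism of residue fields, and an ideal $\mathfrak c\subset C$ with $\mathfrak cR\subset I$ such that $A=C/\mathfrak c$ is regular of dimension $d$. Homomorphisms from power series rings to $R$ that send the variables to given elements of $\mathfrak m$ exist because $R$ is complete.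

\emph{Case 1: $\operatorname{char}k=0$, or $\operatorname{char}k=p>0$ and $p\notin I$.} If $\operatorname{char}k=0$, choose a coefficient field $k\subset R$ and $x_1,\dots,x_d\in\mathfrak m$ lifting a system of parameters of $D$, and let $C=k[\![X_1,\dots,X_d]\!]\to R$, $X_i\mapsto x_i$. If $\operatorname{char}k=p$, then $p\ne0$ in the domain $D$, so $\dim D/pD=d-1$. Put $x_1=p$ and let $x_2,\dots,x_d\in\mathfrak m$ lift a system of parameters of $D/pD$. By (Coh) with $J=\mathfrak m$ there is a local homomorphism $W\to R$ from a Cohen ring $W$ of $k$ that induces the identity on residue fields. Let $C=W[\![X_2,\dots,X_d]\!]\to R$, $X_i\mapsto x_i$. In both situations put $\mathfrak c=0$ and $A=C$. Then $\mathfrak m_CR=\mathfrak x$, and $D$ has characteristic $0$.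

\emph{Case 2: $\operatorname{char}k=p>0$ and $p\in I$.} Now $D$ has characteristic $p$, and an arbitrary system of parameters gives no guarantee of a primitive element. Take a coefficient field $\sigma\colon k\to D$ and parameters $\bar x_1,\dots,\bar x_d$ as in (CG), and lift $\bar x_i$ to $x_i\in\mathfrak m$. By (Coh) with $J=I$, the composite $W\to k\xrightarrow{\sigma}D$ lifts to $W\to R$, and the lift induces the identity on residue fields. Let $C=W[\![X_1,\dots,X_d]\!]\to R$, $X_i\mapsto x_i$, and put $\mathfrak c=pC$, so that $A=k[\![X_1,\dots,X_d]\!]$. Here $\mathfrak m_CR=pR+\mathfrak x$.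

In both cases $C\to D$ factors through $A$ and $\mathfrak m_AD=\mathfrak xD$. We write $\bar\alpha$ for the image in $A$ of $\alpha\in C$, and likewise for polynomials, and we put $K=\operatorname{Frac}A$. The ring $D/\mathfrak xD$ has finite length and residue field $k$, so $D$ is finite over $A$ by (F3). By Lemma~\ref{lem:rank}, $A\subset D$ and
\[
r=e(\mathfrak x;D)=[\operatorname{Frac}D:K].
\]
The extension $\operatorname{Frac}D/K$ is separable, in Case~1 because the characteristic is $0$ and in Case~2 by (CG). So it has a primitive element; this is the only use of separability. Since $\operatorname{Frac}D=D\otimes_AK$, the product of a primitive element with a suitable nonzero element of $A$ lies in $D$, and it is still primitive. Choose $z\in R$ whose image in $D$ is primitive. Its minimal polynomial over $K$ is monic and irreducible of degree $r$, with coefficients in $A$ by (F5). Lift it to a monic polynomial $g\in C[Z]$ of degree $r$, so that the minimal polynomial is $\bar g$. The element $g(z)\in R$ maps to $\bar g(z)=0$ in $D$, so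
\begin{equation}\label{eq:gz}
g(z)\in I .
\end{equation}

\subsection{Irreducibility at a finite level}

That $D$ is a domain is now recorded in the irreducibility of $\bar g$, which says that certain resultants do not vanish. Strong approximation turns this into a uniform bound on their order. For the cusp, with $\bar g=Z^2-X^3$, the bound below was $M=4$.

\begin{lemma}\label{lem:res}
There is $M\ge1$ such that $\operatorname{Res}(\bar g,h)\notin\mathfrak m_A^M$ for every monic $h\in A[Z]$ with $1\le\deg h<r$.
\end{lemma}

\begin{proof}
If $r=1$ there is no such $h$; take $M=1$. Otherwise fix $r'$ with $1\le r'<r$ and consider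
\[
\Phi=\operatorname{Res}(\bar g,\,Z^{r'}+Y_1Z^{r'-1}+\dots+Y_{r'})\in A[Y_1,\dots,Y_{r'}].
\]
By (F4), a zero of $\Phi$ in $A^{r'}$ would give a monic polynomial of degree $r'<r$ having a common factor with $\bar g$ over $K$, which is impossible because $\bar g$ is irreducible of degree $r$. By (SAP) there is $M_{r'}$ such that $\Phi$ has no zero modulo $\mathfrak m_A^{M_{r'}}$, hence none modulo any higher power. Let $M$ be the maximum of the finitely many $M_{r'}$.
\end{proof}

\subsection{An equation whose degree is the multiplicity}

The other input of the resultant is a monic polynomial $f$ of degree $e(\mathfrak x;T)$ for $z$ on a component $T$ of the perturbed ring. We do not need $f(z)=0$ in $T$. We need only to conclude, from the position of the resultant in $T$, that its order in $A$ is large.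

\begin{proposition}\label{prop:eq}
Let $M\ge1$ and let $T=R/P$ be a domain of dimension $d$ such that $\mathfrak xT$ is primary to the maximal ideal $\mathfrak m_T$ and $\mathfrak cT\subset\mathfrak x^MT$. Put $r'=e(\mathfrak x;T)$. Then there is a monic $f\in C[Z]$ of degree $r'$ with the following property: if the image of $\alpha\in C$ in $T$ lies in $f(z)T+\mathfrak x^MT$, then $\bar\alpha\in\mathfrak m_A^M$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:key}, assuming Proposition~\ref{prop:eq}]
Let $M$ be as in Lemma~\ref{lem:res}, choose $s\ge1$ with $\mathfrak m^s\subset I+\mathfrak x$, and put $N=sM+1$. Let $\delta_1,\dots,\delta_c\in\mathfrak m^N$. Since $N\ge s+1$, we have $\delta_i\in\mathfrak m(I+\mathfrak x)$. Therefore $I_\delta+\mathfrak x\subset I+\mathfrak x$ and $I_\delta+\mathfrak x+\mathfrak m(I+\mathfrak x)=I+\mathfrak x$, and Nakayama's lemma gives (a).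

Let $P\supseteq I_\delta$ be a prime with $\dim R/P=d$, and put $T=R/P$. By (a), $\mathfrak m^sT\subset(I_\delta+\mathfrak x)T=\mathfrak xT$. So $\mathfrak xT$ is $\mathfrak m_T$-primary and $\mathfrak m^NT\subset\mathfrak x^MT$. In $T$ we have $a_i=-\delta_i$, hence
\begin{equation}\label{eq:IT}
IT\subset\mathfrak m^NT\subset\mathfrak x^MT .
\end{equation}
In particular $\mathfrak cT\subset\mathfrak x^MT$, and Proposition~\ref{prop:eq} gives a monic $f\in C[Z]$ of degree $r'=e(\mathfrak x;T)\ge1$. Suppose $r'<r$. Write $\alpha=\operatorname{Res}(g,f)=Ug+Vf$ with $U,V\in C[Z]$ and evaluate at $z$. By \eqref{eq:gz} and \eqref{eq:IT}, the image of $\alpha=U(z)g(z)+V(z)f(z)$ in $T$ lies in $\mathfrak x^MT+f(z)T$. Hence $\bar\alpha\in\mathfrak m_A^M$. But $\bar\alpha=\operatorname{Res}(\bar g,\bar f)$ by (F4), and $\bar f\in A[Z]$ is monic with $1\le\deg\bar f<r$. This contradicts Lemma~\ref{lem:res}, so $r'\ge r$, which is (b).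
\end{proof}

In the situation of Proposition~\ref{prop:eq} we have $\mathfrak m_CT=\mathfrak xT$ in both cases (in Case~2 because $p\in\mathfrak x^MT$), and $T/\mathfrak xT$ has finite length and residue field $k$. So $T$ is finite over $C$ by (F3). We first treat the case $\mathfrak cT=0$. It covers Case~1, and it covers every $R$ that contains a field, since then either $\operatorname{char}k=0$ or $p=0$ in $R$.

\begin{proof}[Proof of Proposition~\ref{prop:eq} when $\mathfrak cT=0$]
Now $T$ is a finite $A$-algebra of dimension $d$ with $\mathfrak m_AT=\mathfrak xT$. By Lemma~\ref{lem:rank}, $A\subset T$ and $r'=[\operatorname{Frac}T:K]$. The characteristic polynomial of multiplication by $z$ on $\operatorname{Frac}T$ is monic of degree $r'$, has coefficients in $A$ by (F5), and vanishes at $z$. Let $f\in C[Z]$ be a monic lift of it. Then $f(z)=0$ in $T$, and it remains to show that $\mathfrak m_A^MT\cap A\subset\mathfrak m_A^M$. As $T$ need not be flat over $A$, this requires an argument.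

Let $\operatorname{ord}(\beta)=\sup\{n:\beta\in\mathfrak m_A^n\}$ for $\beta\in A$. The associated graded ring of the regular ring $A$ is a polynomial ring over $k$, hence a domain, so $\operatorname{ord}$ is additive on products and defines a valuation of $K$. Extend it to a valuation $v$ of the finite extension $\operatorname{Frac}T$, with values in $\mathbb Q\cup\{\infty\}$. Then $v\ge0$ on $T$: if $h^n+\beta_1h^{n-1}+\dots+\beta_n=0$ with $\beta_i\in A$ and $v(h)<0$, then $v(h^n)<v(\beta_ih^{n-i})$ for all $i\ge1$, which is impossible. An element of $\mathfrak m_A^MT$ is a sum of products $\beta h$ with $\beta\in\mathfrak m_A^M$ and $h\in T$, so $v\ge M$ on $\mathfrak m_A^MT$. If such an element lies in $A$, its order is at least $M$.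
\end{proof}

\section{Mixed characteristic: a normalized Rees algebra}\label{sec:rees}

It remains to prove Proposition~\ref{prop:eq} in Case~2. Thus $C=W[\![X_1,\dots,X_d]\!]$, $A=C/pC$, and $T$ is a complete local domain of dimension $d$ with residue field $k$, finite over $C$, with $p\in\mathfrak x^MT$. We write $x_i$ and $z$ for their images in $T$.

If $p\ne0$ in $T$, then $T$ is not an $A$-algebra. It is finite over the image of $C$, but this image need not be normal, and the degree of $\operatorname{Frac}T$ over its fraction field need not be $r'$.

\begin{example}\label{ex:mixed}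
Let $p$ be odd, $R=W[\![y]\!]$, $a=p$, $D=k[\![y]\!]$ and $x_1=y^2$, $z=y$. For an odd $\nu\ge3$ let $T=R/(p-y^\nu)$, a discrete valuation ring with uniformizer $\pi$, the image of $y$, and $p=\pi^\nu$. Then $r'=\ell(T/\pi^2T)=2$. The image $C'$ of $C=W[\![X]\!]$ is local with maximal ideal $(p,\pi^2)C'\subset\pi^2T$, so $\pi\notin C'$. But $\pi=p/(\pi^2)^{(\nu-1)/2}\in\operatorname{Frac}C'$. So $C'$ is not normal and $\operatorname{Frac}T=\operatorname{Frac}C'$: the characteristic polynomial of $z$ has degree $1\ne r'$, and its constant term is not in $C'$. The polynomial we want is $Z^2-X$.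
\end{example}

What remains true is that $p$ vanishes modulo $\mathfrak x^MT$, so $T/\mathfrak x^MT$ is an algebra over $A/\mathfrak m_A^M$. This base is artinian and local, so no localization of it makes the module free. We therefore enlarge both rings. In the extended Rees algebra $T[u,x_1t,\dots,x_dt]$, $u=t^{-1}$, we have $x_i=u\cdot x_it$. So $\mathfrak x^MT$ becomes divisible by $u^M$, and the quotient by $u^M$ is an algebra over $k[Y_1,\dots,Y_d,u]/(u^M)$, which has many localizations. The quotient by $u$ is the associated graded ring of $\mathfrak xT$, whose associated primes we cannot control. After normalizing they all have height one by (F5), and the multiplicity does not change.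

\subsection{Two facts on graded rings}

\begin{lemma}\label{lem:graded}
\begin{enumerate}
\item[(i)] If $B\subset B'$ are $\mathbb Z$-graded rings, then the integral closure $\bar B$ of $B$ in $B'$ is a graded subring.
\item[(ii)] If $L$ is a finite graded module of rank $\rho$ over $k[Y]=k[Y_1,\dots,Y_d]$, with $d\ge1$ and $\deg Y_i=1$, then $\dim_kL_j=\rho\,\frac{j^{d-1}}{(d-1)!}+o(j^{d-1})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $b=\sum_jb_j\in\bar B$. The ring homomorphism $B'\to B'[\tau,\tau^{-1}]$, $\sum b'_j\mapsto\sum b'_j\tau^j$, maps $B$ into $B[\tau,\tau^{-1}]$. Applied to an integral equation of $b$, it shows that $\sum b_j\tau^j$ is integral over $B[\tau,\tau^{-1}]$. Integral closure commutes with adjoining a variable and with localization, so $\sum b_j\tau^j\in\bar B[\tau,\tau^{-1}]$, and every $b_j$ lies in $\bar B$.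

(ii) Let $L'\subset L$ be spanned by a maximal linearly independent set of homogeneous elements, of degrees $n_1,\dots,n_m$. Every homogeneous element of $L/L'$ is torsion, so $L/L'$ is torsion and $m=\rho$. For large $j$ we have $\dim_kL'_j=\sum_i\binom{j-n_i+d-1}{d-1}$, which has the stated form, while $L/L'$ has dimension $<d$, so its Hilbert polynomial has degree $<d-1$.
\end{proof}

\subsection{The rings}

Let $\widetilde T$ be the normalization of $T$, let $t$ be a variable, $u=t^{-1}$, and
\[
\mathcal E=T[u,x_1t,\dots,x_dt]=\bigoplus_{j\in\mathbb Z}\mathfrak x^jT\,t^j\subset T[t,t^{-1}],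
\]
where $\mathfrak x^jT=T$ for $j\le0$. Let $\widetilde{\mathcal E}$ be the normalization of $\mathcal E$ in its fraction field $\operatorname{Frac}(T)(t)$. By (F6), $\widetilde T$ is finite over $T$ and $\widetilde{\mathcal E}$ is finite over $\mathcal E$; so $\widetilde{\mathcal E}$ is a normal noetherian domain, finitely generated over $T$. The ring $\widetilde T[t,t^{-1}]$ is normal, contains $\mathcal E$ and has the same fraction field, so $\widetilde{\mathcal E}$ is the integral closure of $\mathcal E$ in $\widetilde T[t,t^{-1}]$. By Lemma~\ref{lem:graded}(i),
\[
\widetilde{\mathcal E}=\bigoplus_{j\in\mathbb Z}J_jt^j,\qquad J_j\subset\widetilde T .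
\]
Since $\widetilde T$ is integral over $T\subset\mathcal E$, we have $J_0=\widetilde T$, so each $J_j$ is an ideal of $\widetilde T$, $J_j=\widetilde T$ for $j\le0$, and $\mathfrak x^j\widetilde T\subset J_j$ for $j\ge0$. Multiplication by $u$ gives $J_{j+1}\subset J_j$.

The element $u$ is not a unit of $\widetilde{\mathcal E}$. Otherwise $t^n+\eta_1t^{n-1}+\dots+\eta_n=0$ with $\eta_i\in\mathcal E$. The component of $\eta_i$ of degree $i$ is $\theta_it^i$ with $\theta_i\in\mathfrak x^iT$, so the part of degree $n$ of the equation reads $1+\theta_1+\dots+\theta_n=0$, and $1\in\mathfrak xT$, which is absurd.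

Define graded rings
\[
\mathcal N=\widetilde{\mathcal E}/u^M\widetilde{\mathcal E},\qquad G=\widetilde{\mathcal E}/u\widetilde{\mathcal E}=\mathcal N/u\mathcal N=\bigoplus_{j\ge0}J_j/J_{j+1}\ne0 .
\]
For $h\in\mathfrak x^MT$ we have $h=u^M\cdot ht^M$ with $ht^M\in\mathcal E$. Hence
\begin{equation}\label{eq:kill}
T\to\mathcal N \text{ kills } \mathfrak x^MT .
\end{equation}
In particular $p=0$ in $\mathcal N$, so $\mathcal N$ and $G$ are algebras over $k=W/pW$. Let
\[
\Lambda=k[Y_1,\dots,Y_d,u]/(u^M),\qquad\deg Y_i=1,\quad\deg u=-1,
\]
and let $\varphi\colon\Lambda\to\mathcal N$ be the graded $k$-algebra homomorphism with $Y_i\mapsto x_it$ and $u\mapsto u$. The degree-$0$ part is $\Lambda_0=\bigoplus_{i<M}k[Y]_iu^i$, and $X_i\mapsto uY_i$ defines an isomorphism $A/\mathfrak m_A^M\cong\Lambda_0$, because both sides have $k$-bases indexed by the monomials of degree $<M$. We identify these two rings. By \eqref{eq:kill} the composite $C\to T\to\mathcal N$ kills $p$ and $(X_1,\dots,X_d)^M$, so it factors through $A/\mathfrak m_A^M$. This ring is generated over $W$ by the $X_i$, and $X_i\mapsto x_i=u\cdot x_it=\varphi(uY_i)$. Therefore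
\begin{equation}\label{eq:factor}
C\to T\to\mathcal N\ \text{ equals the composite }\ C\to A/\mathfrak m_A^M=\Lambda_0\xrightarrow{\ \varphi\ }\mathcal N .
\end{equation}
Since $T$ is finite over $C$, the ring $\mathcal E$, and with it $\widetilde{\mathcal E}$, is finite over the subring generated by the image of $C$, $u$ and the $x_it$. By \eqref{eq:factor} the image of this subring in $\mathcal N$ is $\varphi(\Lambda)$. So $\mathcal N$ is a finite graded $\Lambda$-module, and $G$ is a finite graded module over $\Lambda/u\Lambda=k[Y]$.

In Example~\ref{ex:mixed}, take $2M\le\nu$, so that $p\in\mathfrak x^MT$. If $ht^j$ with $j\ge0$ is integral over $\mathcal E$, the homogeneous part of an integral equation reads $h^n+\theta_1h^{n-1}+\dots+\theta_n=0$ with $\theta_i\in\pi^{2ij}T$, and comparing valuations gives $h\in\pi^{2j}T$. So $J_j=\pi^{2j}T$, and $G=\bigoplus_j\pi^{2j}T/\pi^{2j+2}T$ is free over $k[Y]$ with basis $1,\pi$. We shall see that $\mathcal N$ is then free over $\Lambda$ with the same basis. As $\pi\cdot\pi=uY$, the characteristic polynomial of $z=\pi$ on $\mathcal N$ is $Z^2-uY$, which corresponds to $Z^2-X$. In general $G$ is not known to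 be free, and we need two substitutes: torsion-freeness and the value of the rank.

\subsection{The module \texorpdfstring{$G$}{G}}

\begin{lemma}\label{lem:G}
The $k[Y]$-module $G$ is torsion-free of rank $r'$.
\end{lemma}

\begin{proof}
\emph{Torsion-freeness.} It suffices to show that no nonzero element of $k[Y]$ maps into an associated prime of $G$. Let $\mathfrak Q\subset\widetilde{\mathcal E}$ be an associated prime of $\widetilde{\mathcal E}/u\widetilde{\mathcal E}$. By (F5), $\operatorname{ht}\mathfrak Q=1$. The elements $x_i=u\cdot x_it$ lie in $\mathfrak Q$ and $\mathfrak xT$ is $\mathfrak m_T$-primary, so $\mathfrak Q\cap T=\mathfrak m_T$. The fraction field of $\widetilde{\mathcal E}$ has transcendence degree $1$ over $\operatorname{Frac}T$, so the dimension formula in (F6) gives $1+\operatorname{trdeg}_k\kappa(\mathfrak Q)=d+1$. Thus $\operatorname{trdeg}_k\kappa(\mathfrak Q)=d$. The domain $\widetilde{\mathcal E}/\mathfrak Q$ is a quotient of $G$, hence finite over the image of $k[Y]$. So this image has transcendence degree $d$ over $k$, which forces $k[Y]\to\widetilde{\mathcal E}/\mathfrak Q$ to be injective.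

\emph{The rank.} Let $\rho$ be the rank of $G$. The finite $T$-module $J_j/J_{j+1}$ is killed by $x_i=u\cdot x_it$, so it has finite length. Each composition factor $T/\mathfrak m_T=k$ has length $1$ over $W$, so $\ell_T(J_j/J_{j+1})=\dim_kG_j$. Summing the estimate of Lemma~\ref{lem:graded}(ii) over $0\le j<n$ gives
\[
\ell_T(\widetilde T/J_n)=\rho\,\frac{n^d}{d!}+o(n^d).
\]
We compare $J_n$ with the powers of $\mathfrak x$. Let $h_1t^{n_1},\dots,h_mt^{n_m}$ with $h_i\in\widetilde T$ be homogeneous generators of the $\mathcal E$-module $\widetilde{\mathcal E}$, and put $n_0=\max(0,n_1,\dots,n_m)$. For $n\ge n_0$ we have $n-n_i\ge n-n_0\ge0$ and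
\[
\mathfrak x^n\widetilde T\subset J_n=\sum_i\mathfrak x^{n-n_i}T\,h_i\subset\mathfrak x^{n-n_0}\widetilde T .
\]
The lengths of $\widetilde T/\mathfrak x^n\widetilde T$ and $\widetilde T/\mathfrak x^{n-n_0}\widetilde T$ over $T$ are both $e(\mathfrak xT;\widetilde T)\,n^d/d!+O(n^{d-1})$. Hence $\rho=e(\mathfrak xT;\widetilde T)=\operatorname{rank}_T(\widetilde T)\,e(\mathfrak x;T)=r'$ by (F1).
\end{proof}

Since $u$ is regular on the domain $\widetilde{\mathcal E}$, multiplication by $u^i$ induces isomorphisms of $k[Y]$-modules
\begin{equation}\label{eq:pieces}
G\cong u^i\widetilde{\mathcal E}/u^{i+1}\widetilde{\mathcal E}=u^i\mathcal N/u^{i+1}\mathcal N\qquad(0\le i<M).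
\end{equation}
The injectivity in the next lemma plays the part of the inclusion $\mathfrak m_A^MT\cap A\subset\mathfrak m_A^M$ in Section~\ref{sec:bound}.

\begin{lemma}\label{lem:N}
The $k[Y]$-module $\mathcal N$ is torsion-free, and $\varphi$ is injective.
\end{lemma}

\begin{proof}
By \eqref{eq:pieces}, $\mathcal N$ is an iterated extension of copies of the torsion-free module $G$, so it is torsion-free. A nonzero $\lambda\in\Lambda$ can be written $\lambda=u^i\lambda'$ with $0\le i<M$, where the image $\mu$ of $\lambda'$ in $\Lambda/u\Lambda=k[Y]$ is nonzero. The class of $\varphi(\lambda)$ in $u^i\mathcal N/u^{i+1}\mathcal N$ corresponds under \eqref{eq:pieces} to $\mu\cdot1\in G$, which is nonzero because $G\ne0$ is torsion-free.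
\end{proof}

\subsection{The characteristic polynomial}

\begin{lemma}\label{lem:charpoly}
There is a monic $F\in\Lambda_0[Z]$ of degree $r'$ with $F(z)=0$ in $\mathcal N$.
\end{lemma}

\begin{proof}
Let $S\subset k[Y]\setminus\{0\}$ be a multiplicative set such that $G_S$ is free over $k[Y]_S$, necessarily of rank $r'$. We claim that any lift to $\mathcal N_S$ of a basis of $G_S$ is a basis of $\mathcal N_S$ over $\Lambda_S$. The lift defines a map $\Lambda_S^{r'}\to\mathcal N_S$ that respects the $u$-adic filtrations, which end with $0$ at step $M$. For $0\le i<M$, multiplication by $u^i$ identifies the $i$th graded pieces with $k[Y]_S^{r'}$ and, by \eqref{eq:pieces}, with $G_S$, and the induced map is the isomorphism given by the basis. Induction along the filtration with the five lemma proves the claim.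

So multiplication by $z$ is an endomorphism of a free $\Lambda_S$-module of rank $r'$ and has a characteristic polynomial $F_S\in\Lambda_S[Z]$. All rings $\Lambda_S=k[Y]_S[u]/(u^M)$ are subrings of $\Lambda_{S_0}=k(Y)[u]/(u^M)$, where $S_0=k[Y]\setminus\{0\}$. The set $S_0$ is admissible because $k(Y)$ is a field, and $F_S=F_{S_0}$ because characteristic polynomials commute with localization. Put $F=F_{S_0}$. Two further kinds of admissible sets locate its coefficients.

\emph{The coefficients lie in $\Lambda$.} Let $S=k[Y]\setminus\mathfrak p$ for a prime $\mathfrak p$ of height one. Then $G_S$ is finite and torsion-free over the discrete valuation ring $k[Y]_{\mathfrak p}$, hence free. So the coefficients of $F$ lie in $\bigoplus_{i<M}k[Y]_{\mathfrak p}u^i$ for every $\mathfrak p$, and $\bigcap_{\mathfrak p}k[Y]_{\mathfrak p}=k[Y]$ by (F5).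

\emph{The coefficients have degree $0$.} Let $S$ be the set of nonzero homogeneous elements of $k[Y]$. In the graded ring $k[Y]_S$ every nonzero homogeneous element is invertible. A minimal homogeneous generating set of $G_S$ is a basis: a nontrivial relation has a nontrivial homogeneous component, in which some coefficient is invertible, and this makes one generator superfluous. Lift such a basis to homogeneous elements $\epsilon_1,\dots,\epsilon_{r'}\in\mathcal N_S$, a basis over $\Lambda_S$. Write $z\epsilon_j=\sum_i\lambda_{ij}\epsilon_i$. As $z\in T$ has degree $0$ and the coefficients are unique, $\lambda_{ij}$ is homogeneous of degree $\deg\epsilon_j-\deg\epsilon_i$. Each coefficient of $F$ below the leading one is, up to sign, a sum of principal minors of $(\lambda_{ij})$. A term of such a minor is $\pm\prod_{i\in H}\lambda_{i,\omega(i)}$ for a permutation $\omega$ of a set $H$ of indices, and it has degree $\sum_{i\in H}(\deg\epsilon_{\omega(i)}-\deg\epsilon_i)=0$.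

The inclusion $\Lambda\subset\Lambda_S$ is graded, so $F\in\Lambda_0[Z]$. By the Cayley--Hamilton theorem $F(z)\cdot1=0$ in $\mathcal N_{S_0}$, and $\mathcal N\to\mathcal N_{S_0}$ is injective by Lemma~\ref{lem:N}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:eq} in Case~2]
Let $f\in C[Z]$ be a monic lift of degree $r'$ of $F\in\Lambda_0[Z]=(A/\mathfrak m_A^M)[Z]$. By \eqref{eq:factor} and Lemma~\ref{lem:charpoly}, the element $f(z)\in T$ maps to $F(z)=0$ in $\mathcal N$. With \eqref{eq:kill}, the map $T\to\mathcal N$ kills $f(z)T+\mathfrak x^MT$. If the image of $\alpha\in C$ in $T$ lies in this ideal, then $\alpha$ maps to $0$ in $\mathcal N$. By \eqref{eq:factor} and the injectivity of $\varphi$, the image of $\alpha$ in $A/\mathfrak m_A^M$ is zero, that is, $\bar\alpha\in\mathfrak m_A^M$.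
\end{proof}

This completes the proof of Proposition~\ref{prop:key}, and with it the proofs of Theorems~\ref{thm:CM} and~\ref{thm:complete}.

\section{Rings that are not complete}\label{sec:general}

For a local ring $(R,\mathfrak m)$ the completion $(\widehat R,\widehat{\mathfrak m})$ is faithfully flat over $R$, the completion of $R/J$ is $\widehat R/J\widehat R$, and $\widehat{\mathfrak m}^n\cap R=\mathfrak m^n$. If $R$ is Henselian, every finite $R$-algebra is a product of local rings. Of excellent rings we use three properties: finite algebras over an excellent ring, in particular its quotients, are excellent; an excellent domain has finite normalization; and the completion of an excellent normal local ring is normal.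

\begin{proof}[Proof of Theorem~\ref{thm:general}]
(i) By flatness $a$ is regular in $\widehat R$, so Theorem~\ref{thm:complete} applies to $\widehat R$ and $a$ and gives an integer $N$. For $\delta\in\mathfrak m^N\subset\widehat{\mathfrak m}^N$ the ring $\widehat R/(a+\delta)\widehat R$ is a domain. It is the completion of $R/(a+\delta)$ and contains this ring by faithful flatness.

(ii) The ring $D=R/(a)$ is an excellent local domain, so its normalization $\widetilde D$ is finite over $D$, hence over $R$. Since $R$ is Henselian, $\widetilde D$ is a product of local rings, and being a domain it is local. It is excellent and normal, so its completion is a normal local ring, hence a domain. As $\widetilde D$ is local and finite over $D$, this completion is $\widetilde D\otimes_D\widehat D$. Tensoring $D\subset\widetilde D$ with the flat $D$-module $\widehat D$ shows that $\widehat D=\widehat R/a\widehat R$ is a subring of this domain. So $a\widehat R$ is prime.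

(iii) A regular local ring is a domain, so $a$ is regular, and the implication ``if'' is (i). Conversely, suppose that $a\widehat R$ is not prime. The regular local ring $\widehat R$ is factorial and $a$ is a nonzero nonunit, so $a=b_1b_2$ with $b_1,b_2\in\widehat{\mathfrak m}$. Let $N$ be an integer with $a\notin\mathfrak m^N$; all large integers qualify. Choose $b_1',b_2'\in\mathfrak m$ with $b_i'\equiv b_i$ modulo $\widehat{\mathfrak m}^N$. Then $\delta=b_1'b_2'-a$ lies in $\widehat{\mathfrak m}^N\cap R=\mathfrak m^N$, and $a+\delta=b_1'b_2'$ is nonzero because $a\notin\mathfrak m^N$. If $b_1'\in(b_1'b_2')$, cancelling $b_1'$ in the domain $R$ would make $b_2'$ a unit; the same holds with the indices exchanged. So $b_1'$ and $b_2'$ are nonzero in $R/(a+\delta)$ while their product is zero, and this $N$ does not have the required property. If some integer had the property, every larger integer would have it too. Hence no such integer exists.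
\end{proof}

\begin{thebibliography}{9}

\bibitem{EGA}
EGA $0_{IV}$, 19.8.6.

\bibitem{KS}
Kurano and Shimomoto, Tohoku Math. J. (2018).

\bibitem{NNQ}
Hong Duc Nguyen, Hop D. Nguyen, Pham Hung Quy, \emph{On the perturbations of Noetherian local domains}, arXiv:2411.19011 (2024).

\bibitem{PP}
Pfister and Popescu, Invent. Math. 30 (1975).

\bibitem{Gabber}
\emph{Travaux de Gabber}, Exp. IV, Th. 2.1.1.

\end{thebibliography}
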